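# Ideal Bernoulli Voronoi tessellations on nonexact groups

## 1. Nonexact groups carry metrics with only nonamenable ideal tessellations

**Theorem 1.** Let $\Gamma$ be a nonexact countable group (hence infinite and nonamenable). There is a left-invariant proper metric $d$ on $\Gamma$ such that every subsequential weak limit of $\mathrm{BVT}_p$ as $p\to 0$ is a nonamenable IRE. At least one such limit exists.

**Corollary 2.** For a countable nonamenable group $\Gamma$ the following are equivalent:

1. $\Gamma$ is exact;
2. for every left-invariant proper metric $d$, every ideal Bernoulli Voronoi tessellation is amenable;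
3. for every left-invariant proper metric $d$, at least one ideal Bernoulli Voronoi tessellation is amenable.

**Proposition 3.** Every countably infinite group $\Gamma$ has a left-invariant proper metric for which some sequence $\mathrm{BVT}_{p_n}$ with $p_n\to0$ converges to the IRE $\delta_{\mathrm{diag}}$ supported on the equality relation, which is trivially amenable.

In words: choose each element of $\Gamma$ independently with a small probability $p$, and cut $\Gamma$ into the Voronoi cells of the chosen points. This gives a random partition of $\Gamma$ into finite cells. Let $p\to0$; the cells become larger, and along a subsequence the random partition converges in law to a random partition that may have infinite cells. The question, posed in the paper of Héctor Jardón-Sánchez, Sam Mellick, Antoine Poulin and Konrad Wróbel, "Exactness and the topology of the space of invariant random equivalence relations" (arXiv:2502.11622, 2025), is whether the limit is always amenable, for every countable nonamenable group and every left-invariant proper metric. Theorem 1 says no as soon as the group is nonexact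 and the metric is suitably chosen, and nonexact countable groups exist (Gromov, *Random walk in random groups*, GAFA 2003; Osajda, *Small cancellation labellings of some infinite graphs and applications*, Acta Math. 2020). Theorem 1 and Proposition 3 together say that on a nonexact group the answer depends on the metric.

The metrics built below are weighted word metrics with infinitely many generators. The argument does not decide what happens for word metrics of finite generating sets of nonexact groups.

## 2. Invariant random equivalence relations, Voronoi cells, amenability, exactness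

Throughout, $\Gamma$ is a countable discrete group with identity $e$.

**Definition (IRE).** Let $\mathcal E\subset 2^{\Gamma\times\Gamma}$ be the set of equivalence relations on $\Gamma$. It is closed, hence compact and metrizable, and the sets $\{r:(x,y)\in r\}$ are clopen. The group acts by $\gamma.r=\{(\gamma x,\gamma y):(x,y)\in r\}$; we also write $\gamma r$. For the class $[x]_r$ of $x$ this means
$$[\gamma x]_{\gamma r}=\gamma[x]_r .\tag{1}$$
An *invariant random equivalence relation* (IRE) is a Borel probability measure on $\mathcal E$ invariant under this action. It is a *finite* IRE if almost every $r$ has only finite classes. Limits of IREs are taken in the weak$^*$ topology. Since $\mathcal E$ is compact metrizable, so is the space of probability measures on it, and every sequence of IREs has a convergent subsequence, whose limit is again an IRE.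

*Examples.* For a subgroup $\Lambda$, the relation $r_\Lambda=\{(x,y):x^{-1}y\in\Lambda\}$, whose classes are the cosets $x\Lambda$, is fixed by the action, so $\delta_{r_\Lambda}$ is an IRE. The extreme cases are $\delta_{\mathrm{diag}}$ ($\Lambda$ trivial) and the full IRE $\delta_{\Gamma\times\Gamma}$ ($\Lambda=\Gamma$). A random example: cut $\mathbb Z$ into consecutive intervals of length $n$, with a uniformly random offset. This is a finite IRE.

**Definition (Bernoulli Voronoi tessellation).** Let $d$ be a metric on $\Gamma$ that is left-invariant and *proper* (balls are finite). For $p\in(0,1)$ let $\Pi_p\subseteq\Gamma$ contain each element independently with probability $p$. If $\Gamma$ is infinite then $\omega=\Pi_p$ is almost surely nonempty, and by properness each $x\in\Gamma$ has finitely many, and at least one, nearest points in $\omega$. Each $x$ independently chooses one of them uniformly at random; call it $\kappa(x)$. The relation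
$$r=\{(x,y):\kappa(x)=\kappa(y)\}$$
has law $\mathrm{BVT}_p$. Its classes are the sets $\kappa^{-1}(g)$, $g\in\omega$, the Voronoi cells with ties broken.

*Example of a cell.* In $\mathbb Z$ with the usual metric, if $0,4\in\omega$ and $1,2,3\notin\omega$, then $1$ goes to $0$, $3$ goes to $4$, and $2$ tosses a fair coin.

The nearest points to $x$ in $\gamma\omega$ are the $\gamma$-translates of the nearest points to $\gamma^{-1}x$ in $\omega$. Hence the joint law of $(\omega,\kappa)$ is invariant under
$$(\omega,\kappa)\mapsto\bigl(\gamma\omega,\ \gamma\kappa(\gamma^{-1}\,\cdot\,)\bigr),\tag{2}$$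
and this transformation turns $r$ into $\gamma r$. So $\mathrm{BVT}_p$ is an IRE. It is finite: by (2) with $\gamma=x^{-1}$, $\mathbb P(\kappa(x)=e)=\mathbb P(\kappa(e)=x^{-1})$, so the expected size of $\kappa^{-1}(e)$ is $\sum_x\mathbb P(\kappa(e)=x^{-1})=1$. Thus $\kappa^{-1}(e)$ is almost surely finite, and by invariance so is every cell.

For nonamenable $\Gamma$, the subsequential weak limits of $\mathrm{BVT}_p$ as $p\to0$ are called *ideal Bernoulli Voronoi tessellations* (ideal BVTs). By compactness at least one exists for each $d$; this is the last sentence of Theorem 1. It is known that they differ from $\delta_{\Gamma\times\Gamma}$; the proof does not use this.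

**Definition (amenable IRE).** $\Gamma$ acts on $\mathrm{Prob}(\Gamma)$ by $(\gamma.\lambda)(E)=\lambda(\gamma^{-1}E)$. An IRE $\rho$ is *amenable* if there are Borel maps $\lambda_n:\mathcal E\to\mathrm{Prob}(\Gamma)$, $r\mapsto\lambda_n^r$, such that for $\rho$-a.e. $r$ and every $g\in[e]_r$,
$$\|g^{-1}.\lambda_n^r-\lambda_n^{g^{-1}.r}\|_1\to0 .$$
Since translation preserves the norm, the quantity here equals $\|\lambda_n^r-g.\lambda_n^{g^{-1}r}\|_1$. Think of $x.\lambda_n^{x^{-1}r}$ as the measure attached to the point $x$; the condition says that points in the same class have asymptotically equal measures.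

*Examples.* $\delta_{\mathrm{diag}}$ is amenable: take $\lambda_n\equiv\delta_e$; only $g=e$ has to be checked. For $\delta_{\Gamma\times\Gamma}$ the condition asks for $\lambda_n\in\mathrm{Prob}(\Gamma)$ with $\|\lambda_n-g.\lambda_n\|_1\to0$ for all $g$, so the full IRE is amenable exactly when $\Gamma$ is (Reiter's condition).

**Definition (exact group).** We use this one among the equivalent textbook formulations (property A): $\Gamma$ is *exact* if for every finite $S\subset\Gamma$ and $\varepsilon>0$ there are a finite $A\subset\Gamma$ and a map $\mu:\Gamma\to\mathrm{Prob}(\Gamma)$ with $\operatorname{supp}\mu_x\subseteq xA$ and $\|\mu_x-\mu_{xs}\|_1\le\varepsilon$ for all $x\in\Gamma$, $s\in S$.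

*Examples.* Amenable groups are exact: let $\mu_x$ be uniform on $xA$ with $A$ a Følner set; then $\|\mu_x-\mu_{xs}\|_1=|A\,\triangle\, sA|/|A|$. In particular nonexact groups are infinite and nonamenable. Free groups of finite rank are exact: fix an end $\xi$ of the Cayley tree and let $\mu_x$ be uniform on the first $n$ vertices of the ray from $x$ to $\xi$. For a free generator or its inverse $s$, one of the rays from $x$ and $xs$ contains the other and is longer by one vertex, so $\|\mu_x-\mu_{xs}\|_1= 2/n$; for general $s$ the bound is $2|s|/n$ by the triangle inequality. The supports lie in $xA$ with $A$ the ball of radius $n$.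

We quote two known results.

* **(K1)** If $\Gamma$ is exact, then every weak limit of finite IREs on $\Gamma$ is amenable. So ideal BVTs on exact groups are amenable.
* **(K2)** If $\Gamma$ is nonexact, then there is a weak limit of finite IREs on $\Gamma$ that is not amenable.

*Proof of Corollary 2 from Theorem 1.* (1)⇒(2) is (K1). (2)⇒(3) holds because ideal BVTs exist for each $d$. For (3)⇒(1): if $\Gamma$ were nonexact, the metric of Theorem 1 would have no amenable ideal BVT, against (3). $\square$

## 3. Measures that survive the limit

**Uniform measures do not survive.** Every finite IRE is amenable, and exactly so: let $\lambda^r$ be uniform on $[e]_r$. If $g\in[e]_r$, then $g.\lambda^{g^{-1}r}$ is uniform on $g[e]_{g^{-1}r}=[g]_r=[e]_r$, so it equals $\lambda^r$. Each $\mathrm{BVT}_p$ is thus amenable with zero error, and one would first try to pass this to the limit. The attempt breaks because the mass escapes. For the random intervals of length $n$ in $\mathbb Z$, the probability that $0$ and $m$ are in one interval is $1-|m|/n$ for $|m|\le n$, so these IREs converge to $\delta_{\mathbb Z\times\mathbb Z}$,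 while $\lambda^r$ gives mass at most $1/n$ to each point: no measure is left. To pass to the limit we need measures supported in a finite set $A$ that is *fixed before* $p\to0$. We now make this precise.

For an IRE $\rho$, a finite $S\subset\Gamma$ and a Borel $\lambda:\mathcal E\to\mathrm{Prob}(\Gamma)$ put
$$\Phi_S(\rho,\lambda)=\int\sum_{s\in S}1_{\{s\in[e]_r\}}\,\|\lambda^r-s.\lambda^{s^{-1}r}\|_1\,d\rho(r).\tag{3}$$

**Lemma 4.** Let $\rho$ be an IRE, $S\subset\Gamma$ finite.

(i) For each Borel $\lambda:\mathcal E\to\mathrm{Prob}(\Gamma)$ and $\tau>0$ there are a finite $A$ and a locally constant $\lambda':\mathcal E\to\mathrm{Prob}(A)$ with $|\Phi_S(\rho,\lambda)-\Phi_S(\rho,\lambda')|<\tau$.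

(ii) If $\rho$ is amenable and $\tau>0$, there are a finite $A$ and a locally constant $\lambda:\mathcal E\to\mathrm{Prob}(A)$ with $\Phi_S(\rho,\lambda)<\tau$.

*Proof.* **Step 1: reduction to $L^1$.** This step shows that $\Phi_S(\rho,\cdot)$ is Lipschitz in the $L^1$ distance. By the triangle inequality, the difference is at most the sum over $s\in S$ of $\int\bigl(\|\lambda^r-\lambda'^r\|_1+\|\lambda^{s^{-1}r}-\lambda'^{s^{-1}r}\|_1\bigr)d\rho$. By invariance of $\rho$ both parts have the same integral, so
$$|\Phi_S(\rho,\lambda)-\Phi_S(\rho,\lambda')|\le2|S|\int\|\lambda^r-\lambda'^r\|_1\,d\rho .$$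

**Step 2: finite support.** This step confines the measures to a finite set. Fix $a_0\in A$ with $A$ finite, and replace $\lambda^r$ by $\lambda^r|_A+\lambda^r(\Gamma\setminus A)\delta_{a_0}$. The $L^1$ cost is at most $2\int\lambda^r(\Gamma\setminus A)\,d\rho$, which tends to $0$ as $A\uparrow\Gamma$ by dominated convergence.

**Step 3: local constancy.** This step makes the map depend on finitely many coordinates of $r$. Let $\lambda$ be $\mathrm{Prob}(A)$-valued, let $W_m\uparrow\Gamma$ be finite, and let $\mathcal F_m$ be the finite algebra generated by $r\cap(W_m\times W_m)$; its atoms are clopen. On an atom of positive measure, $\mathbb E_\rho[\lambda\mid\mathcal F_m]$ is an average of elements of $\mathrm{Prob}(A)$; on null atoms define it to be any element of $\mathrm{Prob}(A)$. The result is $\mathrm{Prob}(A)$-valued and locally constant. The $\mathcal F_m$ increase and generate the Borel sets, and $\mathrm{Prob}(A)$ is a bounded set in a finite-dimensional space, so martingale convergence gives convergence to $\lambda$ in $L^1$. This proves (i).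

**Step 4: amenable IREs.** This step produces a good Borel map to approximate. With $\lambda_n$ as in the definition of amenability, the integrands in $\Phi_S(\rho,\lambda_n)$ are bounded by $2|S|$ and tend to $0$ almost everywhere, so $\Phi_S(\rho,\lambda_n)\to0$. Take $n$ with $\Phi_S(\rho,\lambda_n)<\tau/2$ and apply (i) with $\tau/2$. $\square$

If $\lambda$ is locally constant with values in $\mathrm{Prob}(A)$, the integrand in (3) is a continuous function of $r$, because the action is by homeomorphisms and the indicators are continuous. Therefore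
$$\rho=\lim_m\rho_m\quad\Longrightarrow\quad\Phi_S(\rho,\lambda)=\lim_m\Phi_S(\rho_m,\lambda).\tag{4}$$

So to show that an ideal BVT is nonamenable, we need one $S$ and one $\beta>0$ such that, for each finite $A$ and each $\lambda$ into $\mathrm{Prob}(A)$, $\Phi_S(\mathrm{BVT}_p,\lambda)\ge\beta$ for all small $p$ (how small may depend on $A$). The fact (K2) does not give this by itself: it provides *some* sequence of finite IREs with a bad limit, whereas the sequence $\mathrm{BVT}_p$ is dictated by the metric.

## 4. Finite sets that no bounded averaging can handle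

For finite $S,A,F\subset\Gamma$ with $A,F\neq\emptyset$ let
$$h_{S,A}(F)=\min_\mu\ \frac1{|F|}\sum_{x\in F}\ \sum_{s\in S:\,xs\in F}\|\mu_x-\mu_{xs}\|_1,\tag{5}$$
over the *admissible* maps $\mu:F\to\mathrm{Prob}(\Gamma)$, those with $\operatorname{supp}\mu_x\subseteq xA$. The minimum exists, since the admissible maps form a compact set (a product of simplices) and the functional is continuous. The functional is also convex. We note three things:

* $h_{S,A}(\gamma F)=h_{S,A}(F)$: transport $\mu$ by $(\gamma\mu)_{\gamma x}=\gamma.\mu_x$;
* $h_{S,A}(F)$ is nonincreasing in $A$, as a larger $A$ admits more maps;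
* $h_{S,A}\le2|S|$.

*Examples.* If $A=\{e\}$, then $\mu_x=\delta_x$ is forced, and $h_{S,\{e\}}(F)=\frac2{|F|}\#\{(x,s):s\in S\setminus\{e\},\ x,xs\in F\}$. At the other extreme, if $A\supseteq F^{-1}F$, then $\mu_x=\delta_{f}$ with a fixed $f\in F$ is admissible and $h_{S,A}(F)=0$. So a set $F$ that is bad for $A$ must be large compared with $A$. If $\Gamma$ is exact, restricting the map $\mu$ of the definition to $F$ gives $h_{S,A}(F)\le\varepsilon|S|$ for *all* $F$ with one and the same $A$. In a nonexact group the opposite happens:

**Lemma 5.** If $\Gamma$ is nonexact, there are a finite $S\subset\Gamma$ and $\varepsilon_0>0$ such that for every finite nonempty $A\subset\Gamma$ there is a finite nonempty $F\subset\Gamma$ with $h_{S,A}(F)\ge\varepsilon_0$.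

*Proof.* Suppose not: for all finite $S$ and $\varepsilon>0$ there is a finite $A\ne\emptyset$ with $h_{S,A}(F)<\varepsilon$ for all finite $F\ne\emptyset$. We show that then every weak limit $\rho=\lim\rho_n$ of finite IREs is amenable, which contradicts (K2). Fix $S$, $\varepsilon$ and such an $A$.

**Step 1: an equivariant choice of good maps.** The aim is to choose, for each finite $F\ne\emptyset$, an admissible map $\lambda^F$ with value $<\varepsilon$ in (5), such that
$$\lambda^{\gamma F}_{\gamma x}=\gamma.\lambda^F_x\qquad(\gamma\in\Gamma,\ x\in F).\tag{6}$$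
The group $\mathrm{Stab}(F)=\{\gamma:\gamma F=F\}$ is finite, since it lies in $Fx_0^{-1}$ for any $x_0\in F$. It acts on admissible maps by $(\gamma\mu)_{\gamma x}=\gamma.\mu_x$. This preserves the functional in (5), as left multiplication by $\gamma$ permutes the pairs $(x,xs)$ in $F$ and $\|\gamma.\mu_x-\gamma.\mu_{xs}\|_1=\|\mu_x-\mu_{xs}\|_1$. Averaging a minimizer over $\mathrm{Stab}(F)$ gives, by convexity, a $\mathrm{Stab}(F)$-invariant admissible map of value $<\varepsilon$. Do this for one representative $F$ in each $\Gamma$-orbit of finite nonempty sets, and define $\lambda^{\gamma F}$ by (6). This is well defined: if $\gamma F=\gamma'F$ and $\gamma x=\gamma'x'$, then $\sigma=\gamma'^{-1}\gamma\in\mathrm{Stab}(F)$, $x'=\sigma x$, and $\gamma'.\lambda^F_{\sigma x}=\gamma'\sigma.\lambda^F_x=\gamma.\lambda^F_x$. Then (6) holds for all finite sets.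

**Step 2: joint laws in a compact space.** We record the chosen measures together with $r$ so that they can be carried to the limit. For $r$ with all classes finite put $\theta_x(r)=x^{-1}.\lambda^{[x]_r}_x\in\mathrm{Prob}(A)$. By (1) and (6), $\theta_{\gamma x}(\gamma r)=(\gamma x)^{-1}\gamma.\lambda^{[x]_r}_x=\theta_x(r)$. So
$$r\mapsto\bigl(r,(\theta_x(r))_{x\in\Gamma}\bigr)\in Z=\mathcal E\times\mathrm{Prob}(A)^\Gamma$$
is equivariant, where $\Gamma$ acts on the second factor by $(\gamma\theta)_x=\theta_{\gamma^{-1}x}$. It is Borel, because each set $\{r:[x]_r=F\}$ is Borel and there are countably many finite $F$. Let $\hat\rho_n$ be the push-forward of $\rho_n$, an invariant measure on the compact metrizable space $Z$. The function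
$$f(r,\theta)=\sum_{s\in S}1_{\{(e,s)\in r\}}\|\theta_e-s.\theta_s\|_1$$
is continuous on $Z$.

**Step 3: mass transport.** The purpose is to show $\int f\,d\hat\rho_n\le\varepsilon$, that is, to turn the average over a class in (5) into an expectation at $e$. For $r$ with finite classes let
$$q(r,x)=\sum_{s\in S:\,xs\in[x]_r}\|\lambda^{[x]_r}_x-\lambda^{[x]_r}_{xs}\|_1 .$$
By (1) and (6), $q(\gamma r,\gamma x)=q(r,x)$. If $s\in[e]_r$, then $[s]_r=[e]_r$, so $s.\theta_s(r)=\lambda^{[e]_r}_s$ and therefore $\int f\,d\hat\rho_n=\int q(r,e)\,d\rho_n$. Split the latter as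
$$\int q(r,e)\,d\rho_n=\sum_{y\in\Gamma}\int\frac{1_{\{y\in[e]_r\}}}{|[e]_r|}\,q(r,e)\,d\rho_n(r).$$
In the $y$-th integral replace $r$ by $yr$, which is allowed by invariance, and put $z=y^{-1}$. Then $y\in[e]_{yr}$ becomes $e\in[z]_r$, $|[e]_{yr}|=|[z]_r|$ and $q(yr,e)=q(r,z)$. When $z\in[e]_r$, $[z]_r=[e]_r$. Hence
$$\int q(r,e)\,d\rho_n=\int\frac1{|[e]_r|}\sum_{z\in[e]_r}q(r,z)\,d\rho_n\le\varepsilon,$$
because the inner average is the value of $\lambda^F$ in (5) for $F=[e]_r$.

**Step 4: passage to the limit.** Here we obtain a map for $\rho$ itself. Let $\hat\rho$ be a subsequential weak limit of $\hat\rho_n$. It is invariant, it projects to $\rho$, and $\int f\,d\hat\rho\le\varepsilon$ by continuity of $f$. The coordinates $\theta_x$ need not be functions of $r$ under $\hat\rho$, so average them: let $\bar\theta(r)=\mathbb E_{\hat\rho}[\theta_e\mid r]$, a Borel map to $\mathrm{Prob}(A)$. Since $\theta_s=(s^{-1}\theta)_e$, for each bounded Borel $u$ on $\mathcal E$ invariance gives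
$$\int u(r)\theta_s\,d\hat\rho=\int u(sr)\theta_e\,d\hat\rho=\int u(sr)\bar\theta(r)\,d\rho=\int u(r)\bar\theta(s^{-1}r)\,d\rho,$$
so $\mathbb E_{\hat\rho}[\theta_s\mid r]=\bar\theta(s^{-1}r)$ almost surely. Consequently $\bar\theta(r)-s.\bar\theta(s^{-1}r)=\mathbb E_{\hat\rho}[\theta_e-s.\theta_s\mid r]$, and Jensen's inequality for the norm gives $\Phi_S(\rho,\bar\theta)\le\int f\,d\hat\rho\le\varepsilon$.

**Step 5: amenability of $\rho$.** We let $S$ grow and $\varepsilon$ shrink. Apply Steps 1–4 with finite $S_n\uparrow\Gamma$ and $\varepsilon=2^{-n}$ to get Borel maps $\lambda_n$. For each $g$ and all $n$ so large that $g\in S_n$, $\int1_{\{g\in[e]_r\}}\|\lambda_n^r-g.\lambda_n^{g^{-1}r}\|_1\,d\rho\le2^{-n}$. These bounds are summable, so the integrand tends to $0$ for a.e. $r$. As $\Gamma$ is countable, this holds for all $g$ at once off a null set, and $\rho$ is amenable. $\square$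

## 5. Voronoi cells that contain bad sets

Write $B(t)=\{x:d(e,x)\le t\}$. By left-invariance $B(t)=B(t)^{-1}$, and $d(x,h)\le t$ exactly when $h\in xB(t)$.

If $p|B(t)|$ is small, then a cell centred at $e$ contains most of $B(t)$. If also a positive share of $B(t)$ is filled with translates of a set that is bad for $A$, then no map into $\mathrm{Prob}(A)$ can do well. The next lemma is the exact form of this.

**Lemma 6.** Let $\Gamma$ be infinite, $d$ left-invariant and proper, $S$ and $A\neq\emptyset$ finite, $\lambda:\mathcal E\to\mathrm{Prob}(A)$ Borel, $p\in(0,1)$, $B=B(t)$ and $\varepsilon_0,\eta>0$. Suppose $B$ contains pairwise disjoint translates $y_1F,\dots,y_mF$ of a finite set $F\ne\emptyset$ with $h_{S,A}(F)\ge\varepsilon_0$ and $m|F|\ge\eta|B|$. Then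
$$\Phi_S(\mathrm{BVT}_p,\lambda)\ \ge\ \eta\,p|B|\,\bigl(\varepsilon_0-4|S|\,p|B|\bigr).\tag{7}$$

*Proof.* Let $\omega=\Pi_p$, and $\kappa$, $r$ as in Section 2. Put $\lambda_x=\lambda_x(r)=x.\lambda^{x^{-1}r}\in\mathrm{Prob}(xA)$. Then
$$\lambda_{gx}(r)=g.\lambda_x(g^{-1}r).\tag{8}$$

**Step 1: move the centre of the cell to $e$.** The aim is
$$\Phi_S(\mathrm{BVT}_p,\lambda)=\sum_{x\in\Gamma}\sum_{s\in S}\mathbb E\bigl[1_{\{\kappa(x)=\kappa(xs)=e\}}\|\lambda_x-\lambda_{xs}\|_1\bigr].\tag{9}$$
We have $s\in[e]_r$ exactly when $\kappa(e)=\kappa(s)$, so splitting by the common value $g$,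
$$\Phi_S(\mathrm{BVT}_p,\lambda)=\sum_{g\in\Gamma}\sum_{s\in S}\mathbb E\bigl[1_{\{\kappa(e)=\kappa(s)=g\}}\|\lambda_e-\lambda_s\|_1\bigr].$$
Fix $g$ and put $x=g^{-1}$. Let $\kappa'=g^{-1}\kappa(g\,\cdot\,)$ and $r'=g^{-1}r$. Then $\kappa(e)=\kappa(s)=g$ means $\kappa'(x)=\kappa'(xs)=e$, and by (8), $\lambda_x(r')=g^{-1}.\lambda_e(r)$ and $\lambda_{xs}(r')=g^{-1}.\lambda_s(r)$, so the norms agree. By (2) the pair $(g^{-1}\omega,\kappa')$ has the same law as $(\omega,\kappa)$. This gives (9).

**Step 2: the cell of $e$ contains most of $B$.** We show that for $x,xs\in B$,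
$$\mathbb P\bigl(\kappa(x)=\kappa(xs)=e\,\big|\,e\in\omega\bigr)\ge1-2p|B| .\tag{10}$$
Let $x\in B$. The ball $xB$ of radius $t$ around $x$ contains $e$. Given $e\in\omega$, the other elements are still chosen independently with probability $p$, so no point of $\omega\setminus\{e\}$ lies in $xB$ with probability $(1-p)^{|B|-1}\ge1-p|B|$. In that case $e$ is the unique nearest point of $\omega$ to $x$, and $\kappa(x)=e$. Use this for $x$ and for $xs$ and add the failure probabilities.

**Step 3: use the bad sets.** Now we bound the sum over one translate, without the indicator. Let $\mu_x=\mathbb E[\lambda_x\mid e\in\omega]$, a probability measure supported in $xA$. Its restriction to $y_iF$ is admissible in (5), and $h_{S,A}(y_iF)=h_{S,A}(F)\ge\varepsilon_0$. By Jensen's inequality,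
$$\sum_{x\in y_iF}\ \sum_{s\in S:\,xs\in y_iF}\mathbb E\bigl[\|\lambda_x-\lambda_{xs}\|_1\,\big|\,e\in\omega\bigr]\ \ge\sum_{x\in y_iF}\ \sum_{s\in S:\,xs\in y_iF}\|\mu_x-\mu_{xs}\|_1\ \ge\ \varepsilon_0|F| .$$

**Step 4: put the indicator back and add up.** This step combines (9) and (10). Inserting $1_{\{\kappa(x)=\kappa(xs)=e\}}$ lowers each term on the left by at most $2\cdot2p|B|$, because the norms are at most $2$; there are at most $|S||F|$ terms. So the sum over $y_iF$ with the indicator is at least $|F|(\varepsilon_0-4|S|p|B|)$. The translates are disjoint, so the sums for different $i$ involve different terms of (9), and all terms of (9) are nonnegative. The event in (9) forces $e\in\omega$, which has probability $p$. Hence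
$$\Phi_S(\mathrm{BVT}_p,\lambda)\ge p\,m|F|\,\bigl(\varepsilon_0-4|S|p|B|\bigr).$$
If the bracket is nonnegative, use $m|F|\ge\eta|B|$. If it is negative, (7) is trivial since $\Phi_S\ge0$. $\square$

What does (7) ask of the metric? To have a lower bound that does not fade as $p\to0$, we need for each small $p$ a radius $t$ such that

* $p|B(t)|$ is at most a small constant and at least another positive constant;
* a fixed share of $B(t)$ is filled by disjoint translates of a set $F$ that is bad for the given $A$.

For a given metric neither is guaranteed. The second can fail because bad sets, which exist by Lemma 5, may occupy a vanishing share of the balls. The first can fail because $|B(t)|$ may jump; the next section shows that this failure has consequences for the limit.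

## 6. Balls that grow too fast: the limit $\delta_{\mathrm{diag}}$

Both metrics in these notes come from weighted word lengths. Let $G\subset\Gamma\setminus\{e\}$ be symmetric ($G=G^{-1}$) and $w:G\to[1,\infty)$ satisfy $w(g^{-1})=w(g)$, with finitely many $g$ of weight $\le t$ for each $t$. Let $\ell(g)$ be the minimal total weight of a factorization of $g$ into elements of $G$, with $\ell(e)=0$ and $\ell(g)=\infty$ if there is no factorization. A product of total weight $\le t$ has at most $t$ factors, all from a finite set. So the minima are attained and the balls $\{\ell\le t\}$ are finite; they are symmetric since $w$ is. Clearly $\ell(gh)\le\ell(g)+\ell(h)$, $\ell(g)\ge1$ for $g\ne e$ and $\ell(g^{-1})=\ell(g)$. If $\ell$ is finite everywhere, $d(x,y)=\ell(x^{-1}y)$ is therefore a left-invariant proper metric with $B(t)=\{\ell\le t\}$. One more remark is used twice: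

$$\text{a product of total weight}\le T\text{ with a factor of weight}>T-1\text{ has only that factor},\tag{11}$$

because a second factor would add at least $1$.

Enumerate $\Gamma\setminus\{e\}=\{\gamma_1,\gamma_2,\dots\}$.

*Proof of Proposition 3.* **Step 1: the metric.** We build a length whose spheres swamp the smaller balls. Start with $G_1=\{\gamma_1^{\pm1}\}$ with weight $1$. Given a finite $G_n$ with integer weights at most $n$, let $\ell_n$ be its length and $B_n(t)=\{\ell_n\le t\}$. As $\Gamma$ is infinite and $B_n(n+1)$ is finite and symmetric, there is a finite symmetric set $E_{n+1}\subset\Gamma\setminus B_n(n+1)$ with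
$$|E_{n+1}|\ge(n+1)^2|B_n(n+1)|\quad\text{and}\quad\gamma_{n+1}\in B_n(n+1)\cup E_{n+1}.$$
Give its elements weight $n+1$ and set $G_{n+1}=G_n\cup E_{n+1}$; the new elements are not in $G_n\cup\{e\}\subset B_n(n+1)$. Let $\ell$ be the length of $\bigcup_nG_n$. It is integer-valued, and finite since each $\gamma_n$ has finite length. Generators of weight $\le n$ lie in $G_n$, so $B(n)=B_n(n)$. By (11) with $T=n+1$, $B(n+1)=B_n(n+1)\cup E_{n+1}$. Hence $|B(n+1)|\ge(n+1)^2|B(n)|$.

**Step 2: the point $e$ has many nearest points.** For $n\ge2$ let $p_n=1/(n|B(n-1)|)$, which tends to $0$. We show that the number $N_e$ of points of $\omega=\Pi_{p_n}$ nearest to $e$ satisfies $\mathbb E[1/N_e]\to0$. We have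
$$p_n|B(n-1)|=\frac1n\to0,\qquad M_n:=p_n|B(n)\setminus B(n-1)|\ge\frac{n^2-1}{n}\to\infty .$$
So $\omega$ misses $B(n-1)$ with probability at least $1-1/n$. Let $X=|\omega\cap(B(n)\setminus B(n-1))|$, a binomial variable with mean $M_n$ and variance at most $M_n$. By Chebyshev, $\mathbb P(X\le M_n/2)\le4/M_n$. If $\omega$ misses $B(n-1)$ and $X>M_n/2$, then $N_e=X$. Thus $\mathbb E[1/N_e]\le\frac1n+\frac4{M_n}+\frac2{M_n}\to0$.

**Step 3: the limit.** We conclude that all off-diagonal pairs disappear. Let $g\ne e$. Given $\omega$, the point $e$ chooses uniformly among $N_e$ points, independently of $\kappa(g)$, so $\mathbb P((e,g)\in r)=\mathbb P(\kappa(e)=\kappa(g))\le\mathbb E[1/N_e]\to0$. By invariance $\mathbb P((x,y)\in r)\to0$ for all $x\ne y$. So for each finite $W\subset\Gamma$, the restriction of $r$ to $W$ is equality with probability tending to $1$, i.e. $\mathrm{BVT}_{p_n}\to\delta_{\mathrm{diag}}$. This limit is amenable by Section 2. $\square$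

At $p=p_n$ the quantity $p|B(t)|$ passes from $1/n$ at $t=n-1$ to more than $M_n$ at $t=n$, with no value between. Lemma 6 has nothing to hold on to, and when $\Gamma$ is nonexact the conclusion of Theorem 1 is false for this metric. So the metric in Theorem 1 has to be designed, and the design must control growth and content of the balls together.

## 7. A length with bounded growth steps and balls filled with bad sets

Let $\Gamma$ be nonexact, and let $S,\varepsilon_0$ be as in Lemma 5. Fix finite nonempty sets $A_1\subset A_2\subset\cdots$ with union $\Gamma$. Let $F_n$ ($n\ge1$) be finite with $h_{S,A_n}(F_n)\ge\varepsilon_0$, and $F_0=\{e\}$.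

The plan is to enlarge the balls by inserting, as new generators, many disjoint translates of some $F_n$. Each insertion at least doubles the ball, so that the translates have a fixed share in it, and multiplies it by at most $7$. The danger is that, later, products of old generators enter the ball in large numbers and dilute the share. Since all weights are at least $1$, we can see in advance how many such products enter up to radius $k+1$: they form a finite set $P$. Before any of them enters, we double until we have at least $|P|$ elements.

**Shape of the data.** We shall build finite symmetric sets $G_1\subset G_2\subset\cdots\subset\Gamma\setminus\{e\}$ and a symmetric weight $w:\bigcup_kG_k\to[1,\infty)$ with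
$$w\le k\text{ on }G_k,\qquad k<w<k+1\text{ on }G_{k+1}\setminus G_k .\tag{12}$$
Let $\ell_k$ be the length of $G_k$, $\ell$ the length of $\bigcup_kG_k$, $B_k(t)=\{\ell_k\le t\}$ and $B(t)=\{\ell\le t\}$. Only finitely many generators have weight $\le t$, so Section 6 applies. For $k\le t\le k+1$,
$$B(t)=B_k(t)\cup\{g\in G_{k+1}\setminus G_k:w(g)\le t\},\qquad\text{in particular }B(k)=B_k(k).\tag{13}$$
Indeed, by (12) a product of total weight $\le t\le k+1$ uses only generators from $G_{k+1}$. If a factor lies in $G_{k+1}\setminus G_k$, its weight is $>k$, so by (11) with $T=k+1$ it is the only factor. Otherwise all factors are in $G_k$.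

**Start.** $G_1=\{\gamma_1^{\pm1}\}$ with weight $1$.

**Stage $k\to k+1$ ($k\ge1$).** First we read off the data from $G_k$:

* $D_0=B_k(k)$ and $P=B_k(k+1)$, both finite and symmetric; by (12), $G_k\cup\{e\}\subset D_0$;
* $v_0=\min\bigl((\ell_k(P)\cap(k,k+1])\cup\{k+1\}\bigr)$, the first radius after $k$ at which old products can enter; so $v_0>k$ and $B_k(t)=D_0$ for $t\in[k,v_0)$;
* $n(k)=\max\{0\le n\le k:|F_n|\le|D_0|\}$, where $n=0$ always qualifies, and $F=F_{n(k)}$;
* $J\ge1$, the least integer $\geq 1$ with $2^J|D_0|\ge|P|$;
* $t_j=k+(v_0-k)\frac{j}{J+1}$ for $1\le j\le J$, and $t_{J+1}=v_0$.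

Then we insert. For $j=1,\dots,J$ let $N_j=\lceil|D_{j-1}|/|F|\rceil$ and choose $y_{j,1},\dots,y_{j,N_j}\in\Gamma$ such that the sets $y_{j,i}F$ are pairwise disjoint and disjoint from $D_{j-1}$. This can be done one after the other: for a finite set $D$, only the finitely many $y\in DF^{-1}$ satisfy $yF\cap D\ne\emptyset$, and $\Gamma$ is infinite. Put
$$D_j=D_{j-1}\cup\bigcup_{i\le N_j}\bigl(y_{j,i}F\cup(y_{j,i}F)^{-1}\bigr),\qquad\text{and for }j=1\text{ include also }\gamma_{k+1}^{\pm1}.$$
Give each element of $D_j\setminus D_{j-1}$ the weight $t_j\in(k,k+1)$, and set $G_{k+1}=G_k\cup(D_J\setminus D_0)$. All $D_j$ are symmetric, and the new elements are not in $G_k\cup\{e\}\subset D_0$. So $w$ is well defined and symmetric and (12) persists.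

*The first stage by hand.* Let $\gamma_1$ have infinite order and suppose $n(1)=0$, so $F=\{e\}$. Then $D_0=\{e,\gamma_1^{\pm1}\}$, $P=\{\gamma_1^i:|i|\le2\}$, $v_0=2$, $J=1$ because $2\cdot3\ge5$, $t_1=3/2$ and $N_1=3$. We insert three new elements, their inverses and $\gamma_2^{\pm1}$ with weight $3/2$, so $6\le|D_1|\le11$. At radius $2$ the products $\gamma_1^{\pm2}$ enter.

**The metric.** Each $\gamma_{k+1}$ lies in $D_1$ at stage $k\to k+1$, so it is in $D_0$ or a generator and has finite length; so has $\gamma_1$. Hence $d(x,y)=\ell(x^{-1}y)$ is a left-invariant proper metric.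

**Balls within one stage.** We list the balls for $k\le t\le k+1$. By (13) and the choice of $v_0$,
$$B(t)=\begin{cases}D_0,&t\in[k,t_1),\\ D_j,&t\in[t_j,t_{j+1}),\ 1\le j\le J,\end{cases}\qquad D_J\subseteq B(t)\subseteq D_J\cup P\ \text{ for }t\in[v_0,k+1].\tag{14}$$

**Sizes within one stage.** We bound the growth factors. The sets $y_{j,i}F$ are disjoint from $D_{j-1}$ and have together $N_j|F|\ge|D_{j-1}|$ elements, so $|D_j|\ge2|D_{j-1}|$. Hence $|D_J|\ge2^J|D_0|\ge|P|$, and by (14) $|B(t)|\le2|D_J|$ on $[v_0,k+1]$. In the other direction, $|F|\le|D_0|\le|D_{j-1}|$ gives $N_j|F|\le|D_{j-1}|+|F|\le2|D_{j-1}|$, so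
$$|D_j|\le|D_{j-1}|+2\cdot2|D_{j-1}|+2=5|D_{j-1}|+2\le7|D_{j-1}|.$$

**Lemma 7.** The length $\ell$ has the following properties; $t_1^{(k)}$ denotes $t_1$ of stage $k\to k+1$.

(a) $|B(t)|\le7\,|\{\ell<t\}|$ for all $t>1$.

(b) If $t_1^{(k)}\le t<t_1^{(k+1)}$, then $B(t)$ contains pairwise disjoint translates of $F_{n(k)}$ of total cardinality at least $|B(t)|/14$.

(c) $|B(k+1)|\ge2|B(k)|$ for $k\ge1$. Hence $|B(k)|\to\infty$ and $n(k)\to\infty$.

*Proof.* (a) Let $t\in(k,k+1]$, $k\ge1$, and use (14) at that stage.

* If $t\in(k,t_1)$, then $\{\ell<t\}\supseteq B(k)=D_0=B(t)$.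
* If $t=t_j$ with $1\le j\le J$, then $\{\ell<t\}=D_{j-1}$ and $|B(t)|=|D_j|\le7|D_{j-1}|$.
* If $t\in(t_j,t_{j+1})$ with $1\le j\le J$, then $\{\ell<t\}\supseteq B(t_j)=D_j=B(t)$.
* If $t\in[v_0,k+1]$, then $t>t_J$, so $\{\ell<t\}\supseteq D_J$ and $|B(t)|\le2|D_J|$.

(b) For $t\in[t_j,t_{j+1})$ the ball $B(t)=D_j$ contains the disjoint sets $y_{j,i}F$, $i\le N_j$, with total cardinality at least $|D_{j-1}|\ge|D_j|/7$. For $t\in[v_0,k+1]$ take $j=J$: the total is at least $|D_{J-1}|\ge|D_J|/7\ge|B(t)|/14$. For $t\in[k+1,t_1^{(k+1)})$ we have $B(t)=B(k+1)$ by (14) at the next stage, so the case $t=k+1$ applies.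

(c) $|B(k+1)|\ge|D_J|\ge2|D_0|=2|B(k)|$. Given $N$, we have $n(k)\ge N$ as soon as $k\ge N$ and $|B(k)|\ge|F_N|$. $\square$

## 8. Nonamenability of every ideal tessellation for this metric

*Proof of Theorem 1.* Let $d$ be the metric of Section 7, and put
$$c=\frac{\varepsilon_0}{8|S|},\qquad\beta=\frac{\varepsilon_0^2}{1568\,|S|}.$$
Here $S\ne\emptyset$, since $h_{S,A}\le2|S|$ and $\varepsilon_0>0$.

**Step 1: a radius for each $p$.** We find $t(p)$ for which $p|B(t(p))|$ stays between two constants. Let $t(p)$ be the least value $t$ of $\ell$ with $p|B(t)|\ge c/7$. It exists because $\ell$ has finitely many values below any bound and $|B(t)|\to\infty$. As $p\to0$, $|B(t(p))|\ge c/(7p)\to\infty$, so $t(p)\to\infty$. Let $p$ be so small that $t(p)>1$. The set $\{\ell<t(p)\}$ is the ball whose radius is the preceding value of $\ell$, so by minimality $p|\{\ell<t(p)\}|<c/7$. With Lemma 7(a),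
$$\frac c7\le p\,|B(t(p))|\le c .\tag{15}$$

**Step 2: a lower bound for each local map.** Let $\rho=\lim_m\mathrm{BVT}_{p_m}$ with $p_m\to0$, let $A\ne\emptyset$ be finite and $\lambda:\mathcal E\to\mathrm{Prob}(A)$ locally constant. We show
$$\Phi_S(\rho,\lambda)\ge\beta .\tag{16}$$
Choose $N\ge1$ with $A\subseteq A_N$. Since $t(p_m)\to\infty$, Lemma 7(b),(c) show that for all large $m$ the ball $B(t(p_m))$ contains pairwise disjoint translates of some $F_n$ with $n\ge N$, of total cardinality at least $|B(t(p_m))|/14$. As $A\subseteq A_n$, monotonicity gives $h_{S,A}(F_n)\ge h_{S,A_n}(F_n)\ge\varepsilon_0$. So Lemma 6 applies with $\eta=1/14$. By (15), $p_m|B(t(p_m))|\ge c/7$, and the bracket in (7) is at least $\varepsilon_0-4|S|c=\varepsilon_0/2$. Therefore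
$$\Phi_S(\mathrm{BVT}_{p_m},\lambda)\ge\frac1{14}\cdot\frac c7\cdot\frac{\varepsilon_0}2=\frac{c\,\varepsilon_0}{196}=\frac{\varepsilon_0^2}{1568|S|}=\beta$$
for all large $m$, and (4) gives (16).

**Step 3: contradiction with amenability.** If $\rho$ were amenable, Lemma 4(ii) with $\tau=\beta$ would give a finite $A$ and a locally constant $\lambda:\mathcal E\to\mathrm{Prob}(A)$ with $\Phi_S(\rho,\lambda)<\beta$, against (16). So $\rho$ is not amenable. $\square$

The order of choices in Step 2 is what makes the argument run: $S$, $\varepsilon_0$ and the metric are fixed first, then $A$, and only then does $p$ become small, so that the sets $F_n$ at the scale $t(p)$ are bad for $A$. The bound $\beta$ depends on neither $A$ nor $\rho$.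

**A uniform bound.** The proof gives slightly more than nonamenability: for every ideal BVT $\rho$ of $(\Gamma,d)$,
$$\inf_\lambda\Phi_S(\rho,\lambda)\ \ge\ \frac{\varepsilon_0^2}{1568\,|S|},$$
the infimum being over all Borel $\lambda:\mathcal E\to\mathrm{Prob}(\Gamma)$. For locally constant maps into some $\mathrm{Prob}(A)$ this is (16). For a Borel $\lambda$ and $\tau>0$, Lemma 4(i) gives such a map $\lambda'$ with $\Phi_S(\rho,\lambda)>\Phi_S(\rho,\lambda')-\tau\ge\beta-\tau$; now let $\tau\to0$.
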